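# Stable solutions of a boundary reaction problem: dilations and the bound $n\le 10s$

## 1. A bubble on the five-dimensional half-space

Take $\mathbb R^5_+=\{(x,y):x>0,\ y\in\mathbb R^4\}$ and put
$$u(x,y)=\big((x+1)^2+|y|^2\big)^{-3/2}.$$
This is the function $|Z|^{-3}$ on $\mathbb R^5$ with its pole moved to the point $(-1,0)$, outside the half-space. So $u$ is harmonic in $\mathbb R^5_+$, and $0<u\le1$. Its normal derivative on the boundary is easy to read off: $u_x=-3(x+1)\big((x+1)^2+|y|^2\big)^{-5/2}$, hence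
$$-u_x(0,y)=3(1+|y|^2)^{-5/2}=3\,u(0,y)^{5/3}.$$
So $u$ is a bounded, nonconstant solution of
$$\Delta u=0\ \text{ in }\mathbb R^5_+,\qquad -u_x=f(u)\ \text{ on }\{x=0\},\qquad f(t)=3t^{5/3}\ \text{ for }0\le t\le1 .$$
Outside $[0,1]$ the values of $f$ do not matter. We may take $f=0$ for $t<0$ and $f'(t)=5(2-t)_+$ for $t>1$. Then $f\ge0$, and $f'$ is bounded and Hölder continuous with exponent $\frac23$.

Is this solution a minimum of its energy, at least to second order? The second variation of the energy at $u$ is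
$$Q_u(\varphi)=\int_{\mathbb R^5_+}|\nabla\varphi|^2\,dx\,dy-\int_{\mathbb R^4}f'(u)\varphi^2\,dy,\qquad f'(u(0,y))=5u^{2/3}=\frac5{1+|y|^2}.$$
Try $\varphi=u$. Since $|\nabla u|^2=9\big((x+1)^2+|y|^2\big)^{-4}$, putting $X=x+1$ and scaling $y$ by $X$ gives
$$\int_{\mathbb R^5_+}|\nabla u|^2=9\int_1^\infty X^{-4}\,dX\int_{\mathbb R^4}\frac{dy}{(1+|y|^2)^4}=3J,\qquad \int_{\mathbb R^4}f'(u)u^2\,dy=5J,$$
with $J=\int_{\mathbb R^4}(1+|y|^2)^{-4}dy=2\pi^2\int_0^\infty\frac{r^3\,dr}{(1+r^2)^4}=\frac{\pi^2}{6}$. Hence $Q_u(u)=-2J=-\frac{\pi^2}3<0$. The function $u$ is an admissible direction: $u^2$ decays like $|(x,y)|^{-6}$, so $u$ and $\nabla u$ are square integrable on $\mathbb R^5_+$, and the products of $u$ with smooth cutoffs at radius $R$ converge to $u$ in $H^1$.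

So the bubble is a nonconstant bounded solution with $f\ge0$, but it is unstable. Can a nonconstant bounded solution with $f\ge0$ ever be stable? We ask this for the whole family of operators of which the Laplacian on a half-space is one member.

## 2. The weighted problem, stability, and two theorems

Let $n\ge1$, $s\in(0,1)$ and $\alpha=1-2s\in(-1,1)$. Write $z=(x,y)\in\mathbb R^{n+1}_+$ with $x>0$, $y\in\mathbb R^n$, and identify $\partial\mathbb R^{n+1}_+=\{x=0\}$ with $\mathbb R^n$. Let $\beta\in(0,1)$ and $f\in C^{1,\beta}(\mathbb R)$ with $f\ge0$. We study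
$$\operatorname{div}(x^\alpha\nabla u)=0\ \text{ in }\mathbb R^{n+1}_+,\qquad -x^\alpha u_x=f(u)\ \text{ on }\partial\mathbb R^{n+1}_+.\tag{1}$$
Up to a normalizing constant $d_{n,s}>0$, this is the extension formulation of $\frac1{d_{n,s}}(-\Delta)^sv=f(v)$ in $\mathbb R^n$, where $v=u(0,\cdot)$. The bubble is the case $s=\frac12$, $\alpha=0$, $n=4$.

A one-variable example shows why the boundary condition is put on the flux $x^\alpha u_x$. The function $x^{2s}$ solves the equation, because $x^\alpha\partial_x(x^{2s})=2s$ is constant. Its flux is this nonzero constant for every $s$. Its derivative $2s\,x^{2s-1}$, on the other hand, blows up at $x=0$ if $s<\frac12$, equals $1$ if $s=\frac12$, and tends to $0$ if $s>\frac12$.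

**Definition (the space $H^1(x^\alpha)$).** It is the completion of $C^1_c(\overline{\mathbb R^{n+1}_+})$ for the norm $\|\varphi\|^2=\int_{\mathbb R^{n+1}_+}x^\alpha(\varphi^2+|\nabla\varphi|^2)$. Its elements have a trace on $\{x=0\}$ (see Lemma 2).

**Definition (bounded weak solution).** It is a bounded function $u$ with $x^\alpha(u^2+|\nabla u|^2)\in L^1_{loc}(\overline{\mathbb R^{n+1}_+})$ and
$$\int_{\mathbb R^{n+1}_+}x^\alpha\nabla u\cdot\nabla\xi=\int_{\partial\mathbb R^{n+1}_+}f(u)\,\xi\,dy\qquad\text{for all }\xi\in C^1_c(\overline{\mathbb R^{n+1}_+}).\tag{2}$$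

**Definition (stability).** The solution $u$ is stable if
$$Q_u(\varphi)=\int_{\mathbb R^{n+1}_+}x^\alpha|\nabla\varphi|^2-\int_{\partial\mathbb R^{n+1}_+}f'(u)\varphi^2\,dy\ \ge0\qquad\text{for all }\varphi\in H^1(x^\alpha).\tag{3}$$

Constants give a first example. A constant $u\equiv k$ solves (1) exactly when $f(k)=0$. Since $f\ge0$, the point $k$ is then a minimum of $f$, so $f'(k)=0$ and $Q_u(\varphi)=\int x^\alpha|\nabla\varphi|^2\ge0$. Constant solutions are always stable, and we ask whether there are others.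

A known result says: if $u$ is a bounded stable weak solution with $f\in C^{1,\beta}(\mathbb R)$, $f\ge0$, then $u$ is constant when $s\in[\frac12,1)$ and $n\le3$, and when $s\in(0,\frac12)$ and $n\le2$. For the standard Laplacian (the case $s=1$) the analogous statement is known at least up to $n=4$. The case $n=4$, $s\in[\frac12,1)$ is not covered by the known result and is left open in Louis Dupaigne and Yannick Sire, "A Liouville theorem for non local elliptic equations", arXiv:0909.1650 (2009). The answer in that case is yes: $u$ must be constant. It follows from a statement with a dimension bound.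

**Theorem A.** Let $n\ge1$, $s\in(0,1)$ and $n\le10s$. Let $f\in C^{1,\beta}(\mathbb R)$, $f\ge0$. Then every bounded stable weak solution of (1) is constant.

For $n=4$ and $s\in[\frac12,1)$ we have $10s\ge5>4$. The second theorem is not needed for the question. It shows that such a statement cannot persist in high dimension.

**Theorem B.** Put
$$h_n(s)=\log\frac{\Gamma^2(\frac{n+2s}4)}{\Gamma^2(\frac{n-2s}4)}-\log\frac{\Gamma(\frac n2)\Gamma(1+s)}{\Gamma(\frac{n-2s}2)} .$$
If $n\ge8$ and $h_n(s)>0$, there are $f\in C^{1,\beta}(\mathbb R)$, $f\ge0$, and a nonconstant bounded stable weak solution of (1). The condition $h_n(s)>0$ holds for all $n\ge10$ and all $s\in(0,1)$, and for $n\in\{8,9\}$ when $s$ is small.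

Parameters with $n>10s$ covered neither by the known result nor by Theorem B are not settled here.

**Notation.** We write $\rho=|z|$, $\theta=x/\rho\in(0,1]$, and
$$N=n+1+\alpha=n+2-2s,\qquad a=\frac{N-2}2=\frac{n-2s}2 .$$
Also $K=\sup|u|$, $\Lambda=\max_{[-K,K]}|f'|$, and $B_r=\{x>0,\ \rho<r\}$. Integrals without a domain are over $\mathbb R^{n+1}_+$, and $\int_\partial$ is over $\{x=0\}$. The number $N$ plays the role of the dimension: $\int_{B_r}x^\alpha=Cr^N$, and for radial $\zeta(\rho)$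
$$\operatorname{div}(x^\alpha\nabla\zeta)=x^\alpha\Big(\zeta''+\tfrac n\rho\zeta'+\tfrac\alpha x\cdot\tfrac x\rho\,\zeta'\Big)=x^\alpha\Big(\zeta''+\tfrac{N-1}\rho\zeta'\Big).$$
In particular $\rho^{-2a}=\rho^{2-N}$ solves the equation away from the origin.

## 3. Test functions and traces

We need test functions that are not $C^1$, such as products of derivatives of $u$ with Lipschitz cutoffs. Let $\mathcal H$ be the set of functions $\varphi$ with bounded support in $\overline{\mathbb R^{n+1}_+}$ such that $\varphi$ and $|\nabla\varphi|$ lie in $L^2(x^\alpha)$.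

**Lemma 1.** Every $\varphi\in\mathcal H$ is a limit in $H^1(x^\alpha)$ of functions in $C^1_c(\overline{\mathbb R^{n+1}_+})$ supported in a fixed compact set. In particular $\mathcal H\subset H^1(x^\alpha)$.

*Proof.* Since $|\alpha|<1$, both $x^\alpha$ and $x^{-\alpha}$ are locally integrable, so Cauchy–Schwarz gives $\varphi,\nabla\varphi\in L^1$. The even reflection $\tilde\varphi$ in $x$ therefore lies in $W^{1,1}(\mathbb R^{n+1})$, and $\tilde\varphi,\nabla\tilde\varphi\in L^2(|x|^\alpha)$.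

Recall that a weight $\omega$ is in the Muckenhoupt class $A_2$ if the product of the averages of $\omega$ and $\omega^{-1}$ over a ball is bounded uniformly over balls. The weight $|x|^\alpha$ is in $A_2$. Indeed, take a ball of radius $r$ with center at distance $d$ from $\{x=0\}$. If $d\ge2r$, then $|x|$ is comparable to $d$ on the ball and the product is bounded. If $d<2r$, the ball lies in $\{|x|<3r\}$, and the averages of $|x|^{\pm\alpha}$ are at most $Cr^{-n-1}\,r^n\int_0^{3r}x^{\pm\alpha}dx\le C r^{\pm\alpha}$.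

For $A_2$ weights the Hardy–Littlewood maximal operator $M$ is bounded on $L^2(|x|^\alpha)$. A mollification of $g\in L^2(|x|^\alpha)$ by a radially decreasing kernel converges to $g$ a.e. and is dominated by $Mg$, so it converges in $L^2(|x|^\alpha)$ by dominated convergence. Apply this to $\tilde\varphi$ and $\nabla\tilde\varphi$ and restrict to the half-space. $\square$

**Lemma 2.** For $\varphi\in\mathcal H$ the trace exists, and
$$\int_\partial\varphi^2\le C_s\Big(r^{2s}\int x^\alpha|\nabla\varphi|^2+r^{2s-2}\int x^\alpha\varphi^2\Big)\quad\text{for all }r>0,\tag{4}$$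
$$\int_{\mathbb R^n}|\varphi(x,\cdot)-\varphi(0,\cdot)|^2dy\le\frac{x^{2s}}{2s}\int x^\alpha|\nabla\varphi|^2\quad\text{for a.e. }x>0.\tag{5}$$

*Proof.* Let first $\varphi\in C^1_c(\overline{\mathbb R^{n+1}_+})$. By Cauchy–Schwarz,
$$|\varphi(x,y)-\varphi(0,y)|^2\le\int_0^xt^{-\alpha}dt\int_0^xt^\alpha\varphi_t^2\,dt=\frac{x^{2s}}{2s}\int_0^xt^\alpha\varphi_t^2\,dt .$$
Integrating in $y$ gives (5). Also $\varphi(0,y)^2\le2\varphi(x,y)^2+\frac{x^{2s}}s\int_0^xt^\alpha\varphi_t^2\,dt$. Average this over $x\in(0,r)$ with weight $x^\alpha$, whose mass is $r^{2-2s}/(2-2s)$, and integrate in $y$; this is (4). By Lemma 1 and (4) with $r=1$ the traces of approximating functions converge in $L^2$, which defines the trace on $\mathcal H$ (and in the same way on $H^1(x^\alpha)$). Then (4) passes to the limit, and so does (5) for a.e. $x$ along a subsequence. $\square$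

Consequences for a bounded weak solution $u$. For a smooth cutoff $\eta$ we have $\eta u\in\mathcal H$, so by (5) the trace of $u$ is the $L^2_{loc}$ limit of $u(x,\cdot)$ as $x\to0$; hence it is bounded by $K$ a.e. Thus $f(u)$ and $f'(u)$ are bounded on the boundary, with $|f'(u)|\le\Lambda$. By Lemma 1 and (4), the weak formulation (2) holds for all $\xi\in\mathcal H$. By Lemma 1, stability (3) holds for all $\varphi\in\mathcal H$. By (5) again, the trace of a function times a Lipschitz cutoff is the product of the traces.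

## 4. Logarithmic cutoffs when $n\le2s$, and energy growth in general

The simplest case needs only the sign of $f$ and the bound on $u$. Let $\zeta\ge0$ be Lipschitz with bounded support and test (2) with $\xi=(u-K)\zeta^2\in\mathcal H$. Since $f(u)\ge0$ and $u-K\le0$, the boundary term is $\le0$, so
$$\int x^\alpha\zeta^2|\nabla u|^2\le-2\int x^\alpha(u-K)\,\zeta\,\nabla u\cdot\nabla\zeta .$$
As $|u-K|\le2K$, Cauchy–Schwarz gives
$$\int x^\alpha\zeta^2|\nabla u|^2\le16K^2\int x^\alpha|\nabla\zeta|^2.\tag{6}$$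

**Theorem A when $n\le2s$.** Here $n=1$, $s\ge\frac12$ and $N=3-2s\le2$. For $R>1$ take $\zeta=1$ for $\rho\le R$, $\zeta=2-\frac{\log\rho}{\log R}$ for $R\le\rho\le R^2$, and $\zeta=0$ beyond. Then $|\nabla\zeta|=\frac1{\rho\log R}$ on the annulus, and the right side of (6) is at most
$$\frac{CK^2}{(\log R)^2}\int_R^{R^2}\rho^{N-3}d\rho\le\frac{CK^2}{(\log R)^2}\int_R^{R^2}\frac{d\rho}\rho=\frac{CK^2}{\log R}\longrightarrow0 .$$
So $\nabla u=0$ and $u$ is constant. Stability was not used. $\square$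

In higher dimension, (6) with $\zeta=1$ on $B_R$ and $\zeta=(2-\rho/R)_+$ outside gives only
$$\int_{B_R}x^\alpha|\nabla u|^2\le CK^2R^{N-2},$$
which grows. The bubble shows that stability must enter. From now on $n>2s$, that is, $a>0$.

## 5. Translations give a linearized equation without a source

To use (3) one looks for directions $\varphi$ that nearly solve the linearized problem. The problem is invariant under translations in $y$, so $u_{y_i}$ is the first candidate.

**Lemma 3.** The function $u$ is smooth in $\{x>0\}$. For each $i$, $\sigma=u_{y_i}$ satisfies $\nabla\sigma\in L^2_{loc}(\overline{\mathbb R^{n+1}_+},x^\alpha)$ and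
$$\int x^\alpha\nabla\sigma\cdot\nabla\xi=\int_\partial f'(u)\,\sigma\,\xi\qquad\text{for all }\xi\in\mathcal H.\tag{7}$$

*Proof.* In $\{x>0\}$ the function $u$ is a weak solution of a linear elliptic equation with smooth coefficients, hence smooth.

Let $D_hu(z)=\frac{u(z+he_i)-u(z)}h$, where $e_i$ is the unit vector in the direction $y_i$. The weight does not depend on $y$, so translating test functions in (2) and subtracting gives
$$\int x^\alpha\nabla D_hu\cdot\nabla\xi=\int_\partial c_h\,D_hu\,\xi,\qquad c_h=\int_0^1f'\big(u+t(u(\cdot+he_i)-u)\big)dt,\quad|c_h|\le\Lambda .$$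
Take $\xi=\eta^2D_hu\in\mathcal H$ with $\eta\in C_c^\infty$:
$$\int x^\alpha\eta^2|\nabla D_hu|^2\le2\int x^\alpha|\eta||D_hu||\nabla\eta||\nabla D_hu|+\Lambda\int_\partial(\eta D_hu)^2 .$$
The first term on the right is at most $\frac12\int x^\alpha\eta^2|\nabla D_hu|^2+2\int x^\alpha|\nabla\eta|^2(D_hu)^2$. For the second apply (4) to $\eta D_hu$, use $|\nabla(\eta D_hu)|^2\le2\eta^2|\nabla D_hu|^2+2|\nabla\eta|^2(D_hu)^2$, and choose $r$ with $2\Lambda C_sr^{2s}\le\frac14$. All integrals are finite for fixed $h$, so the gradient terms can be absorbed, and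
$$\int x^\alpha\eta^2|\nabla D_hu|^2\le C_\eta\int_{\operatorname{supp}\eta}x^\alpha(D_hu)^2\le C$$
uniformly for small $h$; the last bound holds because $D_hu$ is an average of $u_{y_i}$ along a segment in the direction $y_i$ and $\nabla u\in L^2_{loc}(x^\alpha)$. As $h\to0$, $\nabla D_hu\to\nabla\sigma$ pointwise in $\{x>0\}$, and Fatou's lemma gives $\nabla\sigma\in L^2_{loc}(x^\alpha)$.

For (7): by the bounds, $\nabla D_hu\rightharpoonup\nabla\sigma$ weakly in $L^2_{loc}(x^\alpha)$, and likewise $D_hu\rightharpoonup\sigma$. The trace operator is bounded and linear, so the traces of $D_hu$ converge weakly in $L^2_{loc}(\partial)$ to that of $\sigma$. Along a sequence $h\to0$, $u(\cdot+he_i)\to u$ a.e. on the boundary, so $c_h\xi\to f'(u)\xi$ in $L^2(\partial)$ by dominated convergence. Pass to the limit. $\square$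

Now put $\varphi=\sigma\eta$ in (3), with $\eta$ Lipschitz of bounded support. We have the pointwise identity
$$|\nabla(\sigma\eta)|^2=\nabla\sigma\cdot\nabla(\sigma\eta^2)+\sigma^2|\nabla\eta|^2,$$
and (7) with $\xi=\sigma\eta^2$ gives
$$Q_u(\sigma\eta)=\int x^\alpha\sigma^2|\nabla\eta|^2 .$$
This is $\ge0$ for every solution, stable or not. The boundary terms have cancelled, so this test gives no information.

A refinement compares $\sigma$ with a positive solution. Suppose there is $\phi>0$ with $\operatorname{div}(x^\alpha\nabla\phi)=0$ and $-x^\alpha\phi_x=f'(u)\phi$, regular enough for the following integrations by parts, and put $\tau=\sigma/\phi$. Then $\phi^2\nabla\tau=\phi\nabla\sigma-\sigma\nabla\phi$, so $\operatorname{div}(x^\alpha\phi^2\nabla\tau)=0$, and the flux $x^\alpha\phi^2\tau_x$ vanishes at the boundary because the two terms $f'(u)\phi\sigma$ cancel. Testing with $\tau\eta^2$ and using Cauchy–Schwarz,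
$$\int x^\alpha\phi^2\eta^2|\nabla\tau|^2\le4\int x^\alpha\phi^2\tau^2|\nabla\eta|^2=4\int x^\alpha\sigma^2|\nabla\eta|^2 .$$
With $\eta=1$ on $B_R$ and $|\nabla\eta|\le R^{-1}$ supported in $B_{2R}$, the energy bound of Section 4 makes the right side $O(R^{N-4})$. With a logarithmic cutoff between $R$ and $R^2$, each of the $O(\log R)$ dyadic annuli contributes $O(1)/(\log R)^2$ when $N\le4$, and the right side tends to $0$. So this argument works when $N\le4$, that is, $n\le2+2s$, which means $n\le3$ for $s\ge\frac12$ and $n\le2$ for $s<\frac12$: the ranges of the known result. For $n=4$ the exponent is $N-4=2-2s>0$, and the argument stops there.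

## 6. Dilations give a linearized equation with source $2sf(u)$

The difficulty was that translations are exact symmetries. Dilations keep the equation inside the half-space but change the boundary condition, so their generator
$$w=z\cdot\nabla u=\rho\,u_\rho$$
solves the linearized problem with an error, and the error contains $f(u)$, the quantity whose sign we know.

**Lemma 4.** $w,|\nabla w|\in L^2_{loc}(\overline{\mathbb R^{n+1}_+},x^\alpha)$, and for all $\xi\in\mathcal H$
$$\int x^\alpha\nabla w\cdot\nabla\xi=\int_\partial\big(f'(u)w+2sf(u)\big)\xi.\tag{8}$$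

On the bubble ($n=4$, $2s=1$, $q=|y|^2$) this can be checked by hand. There $w=-3(x^2+x+q)\big((x+1)^2+q\big)^{-5/2}$, and differentiating at $x=0$,
$$-w_x(0,y)=3(1+q)^{-5/2}-15q(1+q)^{-7/2}=f(u)+\frac5{1+q}\,w(0,y)=f(u)+f'(u)w .$$

*Proof.* **Step 1.** This step gives the integrability of $\nabla w$. By Lemma 3, $\nabla u$ and $\nabla\partial_{y_i}u$ lie in $L^2_{loc}(x^\alpha)$. The only second derivative not controlled there is $u_{xx}$, and in $\{x>0\}$ the equation reads $xu_{xx}=-x\Delta_yu-\alpha u_x$. Hence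
$$w_x=u_x+xu_{xx}+y\cdot\nabla_yu_x=(1-\alpha)u_x-x\Delta_yu+y\cdot\nabla_yu_x,$$
$$\nabla_yw=x\nabla_yu_x+\nabla_yu+(y\cdot\nabla_y)\nabla_yu .$$
These lie in $L^2_{loc}(x^\alpha)$, and so does $w$.

**Step 2.** This step finds the equation for a dilate. Let $u_\lambda(z)=u(\lambda z)$, $\xi\in C^1_c(\overline{\mathbb R^{n+1}_+})$ and $\Xi(z)=\xi(z/\lambda)$. With $z'=\lambda z$ we have $\nabla u_\lambda(z)\cdot\nabla\xi(z)=\lambda^2(\nabla u\cdot\nabla\Xi)(z')$ and $x^\alpha dz=\lambda^{-\alpha-n-1}x'^\alpha dz'$, so by (2)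
$$\int x^\alpha\nabla u_\lambda\cdot\nabla\xi=\lambda^{1-\alpha-n}\int_\partial f(u)\,\Xi\,dy'=\lambda^{2s}\int_\partial f(u_\lambda)\,\xi\,dy .$$
Subtract (2), divide by $\lambda-1$, and write $g_\lambda=\frac{u_\lambda-u}{\lambda-1}$:
$$\int x^\alpha\nabla g_\lambda\cdot\nabla\xi=\int_\partial\Big[\lambda^{2s}c_\lambda g_\lambda+\tfrac{\lambda^{2s}-1}{\lambda-1}f(u)\Big]\xi,\qquad c_\lambda=\int_0^1f'\big(u+t(u_\lambda-u)\big)dt .$$

**Step 3.** This step lets $\lambda\to1$. Since $\frac d{d\mu}u(\mu z)=\frac{w(\mu z)}\mu$, in $\{x>0\}$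
$$g_\lambda=\frac1{\lambda-1}\int_1^\lambda w(\mu z)\frac{d\mu}\mu,\qquad\nabla g_\lambda=\frac1{\lambda-1}\int_1^\lambda(\nabla w)(\mu z)\,d\mu .$$
By Minkowski's inequality and continuity of dilations in $L^2_{loc}(\overline{\mathbb R^{n+1}_+},x^\alpha)$, these converge there to $w$ and $\nabla w$. By (4), applied after multiplication by a cutoff, the traces of $g_\lambda$ converge to that of $w$ in $L^2_{loc}(\partial)$. In particular $u_\lambda\to u$ in $L^2_{loc}(\partial)$, so $c_\lambda\to f'(u)$ a.e. along a sequence, while $|c_\lambda|\le\Lambda$. Then $c_\lambda g_\lambda-f'(u)w=c_\lambda(g_\lambda-w)+(c_\lambda-f'(u))w\to0$ in $L^2_{loc}(\partial)$, by dominated convergence for the last term. Also $\frac{\lambda^{2s}-1}{\lambda-1}\to2s$. This proves (8) for $\xi\in C_c^1$. By Lemma 1 and (4) it extends to $\xi\in\mathcal H$, because $f'(u)w+2sf(u)\in L^2_{loc}(\partial)$. $\square$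

## 7. Stability along $w$ and the Pohozaev identity

Let $\eta$ be Lipschitz with bounded support. Let $\zeta=\zeta(\rho)$ be radial, Lipschitz, with bounded support, and suppose $\zeta=\eta^2$ on $\{x=0\}$. Note that $\eta$ need not be radial.

**Proposition 5.** If $u$ is stable, then
$$2s\int x^\alpha\Big\{|\nabla u|^2\big(a\zeta+\tfrac12\rho\zeta'\big)-\rho\zeta'u_\rho^2\Big\}\le\int x^\alpha w^2|\nabla\eta|^2.\tag{9}$$

*Proof.* **Step 1.** Here stability becomes a bound on a boundary integral. By Lemma 4, $w\eta$ and $w\eta^2$ lie in $\mathcal H$. As in Section 5, and by (8) with $\xi=w\eta^2$,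
$$\int x^\alpha|\nabla(w\eta)|^2=\int x^\alpha\nabla w\cdot\nabla(w\eta^2)+\int x^\alpha w^2|\nabla\eta|^2=\int_\partial\big(f'(u)w^2+2sf(u)w\big)\eta^2+\int x^\alpha w^2|\nabla\eta|^2 .$$
Insert this in $Q_u(w\eta)\ge0$. The terms with $f'(u)$ cancel and
$$-2s\int_\partial f(u)\,w\,\eta^2\le\int x^\alpha w^2|\nabla\eta|^2.\tag{10}$$

**Step 2.** The integral of $f(u)w$ has no visible sign; this step rewrites it as a bulk integral. Test (2) with $\xi=w\zeta\in\mathcal H$. In $\{x>0\}$,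
$$\nabla u\cdot\nabla w=|\nabla u|^2+\tfrac12z\cdot\nabla|\nabla u|^2,\qquad w\,\nabla u\cdot\nabla\zeta=\rho\zeta'u_\rho^2,$$
so
$$\int_\partial f(u)w\zeta=\int x^\alpha\Big\{\zeta|\nabla u|^2+\tfrac12\zeta\,z\cdot\nabla|\nabla u|^2+\rho\zeta'u_\rho^2\Big\}.$$
The function $x^\alpha\zeta\,z\cdot\nabla|\nabla u|^2=2x^\alpha\zeta(\nabla u\cdot\nabla w-|\nabla u|^2)$ is integrable by Lemma 4. Integrate the middle term by parts on $\{x>\tau\}$, where $u$ is smooth. Since $\operatorname{div}(x^\alpha\zeta z)=x^\alpha(N\zeta+\rho\zeta')$, the bulk part is $-\frac12\int_{\{x>\tau\}}x^\alpha(N\zeta+\rho\zeta')|\nabla u|^2$. The boundary part is $-\frac12\tau g(\tau)$ with $g(\tau)=\tau^\alpha\int_{\{x=\tau\}}\zeta|\nabla u|^2dy$. Since $\int_0^1|g|\,d\tau<\infty$, there is a sequence $\tau_j\to0$ with $\tau_jg(\tau_j)\to0$; otherwise $|g|\ge c/\tau$ near $0$. Passing to the limit along it, with $1-\frac N2=-a$,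
$$\int_\partial f(u)w\zeta=\int x^\alpha\Big\{-|\nabla u|^2\big(a\zeta+\tfrac12\rho\zeta'\big)+\rho\zeta'u_\rho^2\Big\}.\tag{11}$$

**Step 3.** This step combines the two. As $\zeta=\eta^2$ on $\{x=0\}$, substitute (11) in (10). $\square$

All boundary integrals have disappeared. It remains to choose the weight.

## 8. The weight $\rho^{-2a}$ and the convergent energy that $f\ge0$ provides

Try powers: away from the origin and from infinity let $\eta=\rho^{-\gamma}$ and $\zeta=\rho^{-2\gamma}$. Then $-\rho\zeta'=2\gamma\rho^{-2\gamma}$ and $w^2|\nabla\eta|^2=\gamma^2\rho^{-2\gamma}u_\rho^2$, so left minus right in (9) has density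
$$x^\alpha\rho^{-2\gamma}\Big[2s(a-\gamma)|\nabla u|^2+(4s\gamma-\gamma^2)u_\rho^2\Big].$$
To use this we must cut off at radius $R$, at a cost comparable to $\int_{B_{2R}\setminus B_R}x^\alpha\rho^{-2\gamma}|\nabla u|^2$, and Section 4 bounds the cost by $CR^{2a-2\gamma}$. So we want $\gamma\ge a$. But for $\gamma>a$ the coefficient of $|\nabla u|^2$ is negative. This leaves $\gamma=a$, where the bracket becomes $a(4s-a)u_\rho^2$, nonnegative exactly when $a\le4s$, that is, $n\le10s$. For $\gamma=a$ the cost is bounded, but Section 4 does not say that it tends to $0$. The next lemma does; it rests on the fact that $(1+\rho^2)^{-a}$ is a supersolution.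

**Lemma 6.** If $n>2s$, then $\int x^\alpha(1+\rho^2)^{-a}|\nabla u|^2<\infty$. Consequently
$$\lim_{R\to\infty}\int_{B_{2R}\setminus B_R}x^\alpha\rho^{-2a}|\nabla u|^2=0.\tag{12}$$

*Proof.* **Step 1.** We move all derivatives onto the weight. Let $G=(1+\rho^2)^{-a}$, let $\chi\in C^\infty$ with $0\le\chi\le1$, $\chi=1$ on $[0,1]$, $\chi=0$ on $[2,\infty)$, and put $\zeta=G\,\chi(\rho/R)$ with $R\ge1$. Test (2) with $(u-K)\zeta\in\mathcal H$. Since $f(u)(u-K)\zeta\le0$,
$$\int x^\alpha\zeta|\nabla u|^2\le-\frac12\int x^\alpha\nabla(u-K)^2\cdot\nabla\zeta=\frac12\int(u-K)^2\operatorname{div}(x^\alpha\nabla\zeta).$$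
For the last equality integrate by parts on $\{x>\tau\}$. The boundary term is $\frac12\tau^\alpha\int_{\{x=\tau\}}(u-K)^2\zeta_x\,dy$. Since $\zeta$ is a smooth function of $\rho^2$ with bounded support, $|\zeta_x|\le C_Rx$, so this term is $O(\tau^{1+\alpha})\to0$.

**Step 2.** We compute the sign of $\operatorname{div}(x^\alpha\nabla G)$. Here $G'=-2a\rho(1+\rho^2)^{-a-1}$, and with $2(a+1)=N$,
$$G''+\tfrac{N-1}\rho G'=-2aN(1+\rho^2)^{-a-1}+4a(a+1)\rho^2(1+\rho^2)^{-a-2}=-2aN(1+\rho^2)^{-a-2}\le0 .$$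

**Step 3.** We bound the cutoff region. By Step 2, $\operatorname{div}(x^\alpha\nabla\zeta)\le0$ for $\rho<R$. For $R\le\rho\le2R$ it is at most $CR^{-2a-2}x^\alpha=CR^{-N}x^\alpha$. As $\int_{B_{2R}}x^\alpha=CR^N$ and $(u-K)^2\le4K^2$, we get $\int x^\alpha\zeta|\nabla u|^2\le CK^2$ with $C$ independent of $R$. Let $R\to\infty$. For $\rho\ge1$ we have $\rho^{-2a}\le2^a(1+\rho^2)^{-a}$, so the integrals in (12) are tails of a convergent integral. $\square$

## 9. Proof of Theorem A for $n>2s$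

The case $n\le2s$ was done in Section 4. Now $a>0$, and $n\le10s$ means $a\le4s$. For $n=4$, $s\ge\frac12$, the radial choice above already has bracket $a(4s-a)=(2-s)(5s-2)>0$. In the borderline case $n=10s$ it vanishes. To include it we use that $\eta^2=\zeta$ is required only on $\{x=0\}$: we make $\eta$ slightly smaller inside, by a factor $1-\varepsilon\theta^2$. This gains a term of order $\varepsilon$ in the radial derivative of $\eta$ and costs only $\varepsilon^2$ in the angular derivative.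

**Step 1.** We fix the test functions. Let $0<\delta<R$, $R\ge1$, and
$$\varepsilon=\min\Big\{1,\ \frac{a^2}8,\ \sqrt{\frac{sa}2}\Big\}>0,\qquad\rho_\delta=\max(\rho,\delta),$$
and let $\chi_R=1$ for $\rho\le R$, $\chi_R=2-\rho/R$ on $[R,2R]$, $\chi_R=0$ beyond. Put
$$\zeta=\rho_\delta^{-2a}\chi_R^2,\qquad\eta=\rho_\delta^{-a}\chi_R\Big(1-\varepsilon\frac{x^2}{\rho_\delta^2}\Big).$$
Both are Lipschitz with bounded support, $\zeta$ is radial, and $\eta^2=\zeta$ on $\{x=0\}$. So (9) applies. We compare its two integrands region by region.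

**Step 2.** In $\rho<\delta$ we show that left minus right is nonnegative. Here $\zeta'=0$, and the left integrand is $2sa\,\delta^{-2a}x^\alpha|\nabla u|^2$. On the right, $\nabla\eta$ has the single component $-2\varepsilon x\,\delta^{-a-2}$, and $w^2\le\rho^2|\nabla u|^2\le\delta^2|\nabla u|^2$, so
$$w^2|\nabla\eta|^2\le\delta^2|\nabla u|^2\cdot4\varepsilon^2x^2\delta^{-2a-4}\le4\varepsilon^2\delta^{-2a}|\nabla u|^2 .$$
Since $4\varepsilon^2\le2sa$, left minus right is $\ge0$.

**Step 3.** In $\delta<\rho<R$ we find a positive lower bound. Here $\zeta=\rho^{-2a}$, so $a\zeta+\frac12\rho\zeta'=0$ and $-\rho\zeta'=2a\rho^{-2a}$; the left integrand is $4sa\,x^\alpha\rho^{-2a}u_\rho^2$. With $\omega=1-\varepsilon\theta^2$ we have $\eta=\rho^{-a}\omega$. Since $\nabla\theta\perp z$ and $|\nabla\theta|^2=(1-\theta^2)/\rho^2$,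
$$|\nabla\eta|^2=\rho^{-2a-2}\big(a^2\omega^2+4\varepsilon^2\theta^2(1-\theta^2)\big)\le\rho^{-2a-2}\big(a^2\omega^2+4\varepsilon^2\theta^2\big).$$
As $w^2=\rho^2u_\rho^2$, left minus right is at least
$$x^\alpha\rho^{-2a}u_\rho^2\big[4sa-a^2\omega^2-4\varepsilon^2\theta^2\big]\ge x^\alpha\rho^{-2a}u_\rho^2\big[a^2(1-\omega^2)-4\varepsilon^2\theta^2\big]\ge\tfrac12a^2\varepsilon\,x^\alpha\rho^{-2a}\theta^2u_\rho^2 .$$
The first inequality is $4s\ge a$. The second uses $1-\omega^2=2\varepsilon\theta^2-\varepsilon^2\theta^4\ge\varepsilon\theta^2$ (as $\varepsilon\le1$, $\theta\le1$) and $4\varepsilon^2\le\frac12a^2\varepsilon$.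

**Step 4.** In $R<\rho<2R$ we bound the cutoff error. Since $|\chi_R'|=1/R\le2/\rho$, we have $\zeta+|\rho\zeta'|\le C\rho^{-2a}$ and $|\nabla\eta|\le C\rho^{-a-1}$. All terms of (9) there are bounded by $C(n,s)\,x^\alpha\rho^{-2a}|\nabla u|^2$.

**Step 5.** We let $R\to\infty$. By (9), Steps 2–4 and (12),
$$\tfrac12a^2\varepsilon\int_{B_R\setminus B_\delta}x^\alpha\rho^{-2a}\theta^2u_\rho^2\le C(n,s)\int_{B_{2R}\setminus B_R}x^\alpha\rho^{-2a}|\nabla u|^2\longrightarrow0 .$$
Since $\theta>0$ in $\{x>0\}$, $u_\rho=0$ in $\{\rho>\delta,\ x>0\}$. As $\delta>0$ was arbitrary, $xu_x+y\cdot\nabla_yu=0$ in $\mathbb R^{n+1}_+$.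

**Step 6.** We pass from "constant on rays" to "constant" by moving the origin. All hypotheses are invariant under translations in $y$. Applying Step 5 to $u(x,y+y_0)$ gives
$$xu_x+(y-y_0)\cdot\nabla_yu=0\qquad\text{for every }y_0\in\mathbb R^n.$$
Subtracting the case $y_0=0$, $y_0\cdot\nabla_yu=0$ for every $y_0$. So $\nabla_yu=0$, then $u_x=0$, and $u$ is constant. This proves Theorem A. Since $4\le10s$ for every $s\in[\frac12,1)$, the case $n=4$ is settled: $u$ must be constant. $\square$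

## 10. The Poisson kernel of the weighted equation and its energy

We turn to Theorem B. The solution will be the extension of the explicit function $v=(1+|y|^2)^{-b}$ with $b$ small. We use the unitary Fourier transform $\hat g$ in $y$. For bounded $v\in C^2(\mathbb R^n)$ with bounded second derivatives we set
$$(-\Delta)^sv(y)=c_{n,s}\int_{\mathbb R^n}\Big[v(y)-\tfrac12v(y+h)-\tfrac12v(y-h)\Big]\frac{dh}{|h|^{n+2s}},$$
with $c_{n,s}>0$ such that on Schwartz functions this is the multiplier $|\xi|^{2s}$. Let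
$$P_x(h)=p\,x^{2s}(x^2+|h|^2)^{-\frac{n+2s}2},\qquad\int_{\mathbb R^n}P_x(h)\,dh=1 .$$
By scaling, one constant $p$ serves for all $x>0$. As a function of $(x,h)$, $P_x$ solves the equation. Indeed, put $g=x^{2s}$ and $L=\partial_{xx}+\frac\alpha x\partial_x+\Delta_h$, and let $\rho^2=x^2+|h|^2$. Then $Lg=0$, $\nabla g\cdot\nabla\rho^m=2sm\,g\rho^{m-2}$, and $L\rho^m=m(m+N-2)\rho^{m-2}$, so $L(g\rho^m)=m(4s+m+N-2)\,g\rho^{m-2}$, which vanishes for $m=-(n+2s)$.

**Lemma 7.** Let $d_s=2^{1-2s}\,\Gamma(1-s)/\Gamma(s)$.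

(i) If $v\in C^2(\mathbb R^n)$ is bounded with bounded second derivatives and $u(x,\cdot)=P_x*v$, then $x^\alpha u_x$ is bounded, and $-x^\alpha u_x\to d_s(-\Delta)^sv$ pointwise as $x\to0$.

(ii) If $\varphi\in H^1(x^\alpha)$ has trace $g$, then $\int x^\alpha|\nabla\varphi|^2\ge d_s\int|\xi|^{2s}|\hat g|^2d\xi$.

Part (ii) is the Caffarelli–Silvestre energy inequality (Comm. PDE 2007). We include a proof, because it matters that the constant is the same as in (i).

*Proof.* **Step 1.** We compute the Fourier symbol of $P_x$. Writing $(1+|h|^2)^{-\frac n2-s}$ as $\frac1{\Gamma(n/2+s)}\int_0^\infty\tau^{\frac n2+s-1}e^{-\tau}e^{-\tau|h|^2}d\tau$ and using $\int e^{-i\xi\cdot h}e^{-\tau|h|^2}dh=(\pi/\tau)^{n/2}e^{-|\xi|^2/4\tau}$, we find that $\int P_1(h)e^{-i\xi\cdot h}dh$ is a constant times $\int_0^\infty\tau^{s-1}e^{-\tau-|\xi|^2/4\tau}d\tau$. The value at $\xi=0$ is $1$, so, by scaling in $x$,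
$$\int P_x(h)e^{-i\xi\cdot h}dh=E(x|\xi|),\qquad E(t)=\frac1{\Gamma(s)}\int_0^\infty\tau^{s-1}e^{-\tau-t^2/4\tau}d\tau,\qquad0<E\le1 .$$

**Step 2.** We find the equation and the boundary flux of $E$. For $t>0$ we have $E'=-\frac t{2\Gamma(s)}\int_0^\infty\tau^{s-2}e^{-\tau-t^2/4\tau}d\tau$. Substituting $\tau=t^2/4\varsigma$,
$$t^\alpha E'(t)=-\frac{2^{1-2s}}{\Gamma(s)}\int_0^\infty\varsigma^{-s}e^{-\varsigma-t^2/4\varsigma}d\varsigma .$$
So $|t^\alpha E'|\le d_s$ and $t^\alpha E'\to-d_s$ as $t\to0$. Differentiating and substituting $\varsigma=t^2/4\tau$,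
$$(t^\alpha E')'=\frac{2^{-2s}t}{\Gamma(s)}\int_0^\infty\varsigma^{-s-1}e^{-\varsigma-t^2/4\varsigma}d\varsigma=\frac{2^{-2s}t}{\Gamma(s)}\cdot4^st^{-2s}\,\Gamma(s)E=t^\alpha E .$$

**Step 3.** We prove (i). Direct differentiation gives
$$x^\alpha\partial_xP_x(h)=p\,(x^2+|h|^2)^{-\frac{n+2s}2}\Big[2s-(n+2s)\tfrac{x^2}{x^2+|h|^2}\Big],$$
which is even in $h$ and bounded by $C|h|^{-n-2s}$; also $\int\partial_xP_x\,dh=0$. Hence
$$x^\alpha u_x(x,y)=\int x^\alpha\partial_xP_x(h)\Big[\tfrac12v(y+h)+\tfrac12v(y-h)-v(y)\Big]dh,$$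
where the bracket is $O(\min(1,|h|^2))$. So $x^\alpha u_x$ is bounded, and by dominated convergence it tends to $-\frac{2sp}{c_{n,s}}(-\Delta)^sv(y)$. To identify the constant take $v$ a Gaussian. Then $u$ has Fourier transform $E(x|\xi|)\hat v$, and since $x^\alpha|\xi|=(x|\xi|)^\alpha|\xi|^{2s}$,
$$x^\alpha u_x(x,y)=(2\pi)^{-n/2}\int e^{i\xi\cdot y}|\xi|^{2s}\,(t^\alpha E')\big|_{t=x|\xi|}\,\hat v(\xi)\,d\xi\longrightarrow-d_s(-\Delta)^sv(y).$$
So $2sp/c_{n,s}=d_s$.

**Step 4.** We prove (ii) by completing a square at each frequency. Let first $\varphi\in C^1_c(\overline{\mathbb R^{n+1}_+})$. By Plancherel,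
$$\int x^\alpha|\nabla\varphi|^2=\int d\xi\int_0^\infty x^\alpha\big(|\partial_x\hat\varphi|^2+|\xi|^2|\hat\varphi|^2\big)dx .$$
Fix $\xi\ne0$, let $k(x)=\hat\varphi(x,\xi)$, which is $C^1$ with bounded support in $[0,\infty)$, and $\ell(x)=|\xi|E'(x|\xi|)/E(x|\xi|)$. By Step 2, $(x^\alpha\ell)'=x^\alpha(|\xi|^2-\ell^2)$, so
$$(x^\alpha\ell|k|^2)'=x^\alpha\big(|\xi|^2|k|^2-\ell^2|k|^2+2\ell\operatorname{Re}(\bar kk')\big)\le x^\alpha\big(|\xi|^2|k|^2+|k'|^2\big).$$
Integrate over $(0,\infty)$. As $x\to0$, $x^\alpha\ell\to-d_s|\xi|^{2s}$, so the right side integrates to at least $d_s|\xi|^{2s}|k(0)|^2$. Integrate in $\xi$. For general $\varphi$ approximate in $H^1(x^\alpha)$: the traces converge in $L^2$ by (4), and Fatou's lemma along a subsequence gives the claim. $\square$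

## 11. The fractional Laplacian of $(1+|y|^2)^{-b}$

We recall ${}_1F_1(A;C;z)=\sum_k\frac{(A)_k}{(C)_k}\frac{z^k}{k!}$, with Kummer's transformation ${}_1F_1(A;C;-z)=e^{-z}{}_1F_1(C-A;C;z)$, and
$$F(A,B;C;z)=\sum_{k\ge0}\frac{(A)_k(B)_k}{(C)_k\,k!}z^k\quad(|z|<1),\qquad(A)_k=A(A+1)\cdots(A+k-1).$$
For instance $F(-1,B;C;z)=1-\frac BCz$ and $F(A,C;C;z)=(1-z)^{-A}$. If $C-A-B>0$, with $C>0$, the series converges absolutely at $z=1$, and Gauss' formula gives $F(A,B;C;1)=\frac{\Gamma(C)\Gamma(C-A-B)}{\Gamma(C-A)\Gamma(C-B)}$. We need two identities: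
$$\frac d{dz}\big[(1-z)^AF(A,B;C;z)\big]=-\frac{A(C-B)}C(1-z)^{A-1}F(A+1,B;C+1;z),\tag{13}$$
$$\Big(z\frac d{dz}+A\Big)F(A,B;C;z)=A\,F(A+1,B;C;z).\tag{14}$$
Both follow by comparing coefficients. Let $f_k$ be the coefficient of $z^k$ in $F(A,B;C;z)$. For (13), the coefficient of $z^k$ in $(1-z)F'-AF$ is
$$(k+1)f_{k+1}-(k+A)f_k=f_k(A+k)\Big[\frac{B+k}{C+k}-1\Big]=-(C-B)\frac{A+k}{C+k}f_k,$$
and since $A(A+1)_k=(A)_k(A+k)$ and $C(C+1)_k=(C)_k(C+k)$, this is the coefficient of $z^k$ in $-\frac{A(C-B)}CF(A+1,B;C+1;z)$. For (14), $(k+A)(A)_k=A(A+1)_k$.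

Let now $n\ge8$, $0<b<\min\{s,\frac12\}$, and
$$v(y)=(1+q)^{-b},\qquad q=|y|^2,\qquad m=\frac q{1+q}\in[0,1),\qquad\text{so }v=(1-m)^b .$$

**Lemma 8.** With $\kappa=4^s\dfrac{\Gamma(\frac n2+s)\Gamma(b+s)}{\Gamma(\frac n2)\Gamma(b)}$,
$$(-\Delta)^sv=\kappa\,(1-m)^{b+s}F(-s,b+s;\tfrac n2;m).$$

*Proof.* **Step 1.** We compute $(-\Delta)^s$ of a Gaussian. Write $e^{-\tau|y|^2}=(4\pi\tau)^{-n/2}\int e^{i\xi\cdot y}e^{-|\xi|^2/4\tau}d\xi$ and insert $|\xi|^{2s}$. The mean of $e^{i\xi\cdot y}$ over the sphere of radius $|\xi|$ is $\sum_k\frac{(-1)^k\Gamma(n/2)}{k!\,\Gamma(n/2+k)}\big(\frac{|\xi||y|}2\big)^{2k}$; the series of absolute values grows at most like $e^{|\xi||y|}$, so it may be integrated termwise against the Gaussian. The moment of $|\xi|^{2s+2k}$ for the density $(4\pi\tau)^{-n/2}e^{-|\xi|^2/4\tau}$ is $(4\tau)^{s+k}\Gamma(\frac n2+s+k)/\Gamma(\frac n2)$. So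
$$(-\Delta)^se^{-\tau|y|^2}=4^s\tau^s\tfrac{\Gamma(n/2+s)}{\Gamma(n/2)}\,{}_1F_1(\tfrac n2+s;\tfrac n2;-\tau q)=4^s\tau^s\tfrac{\Gamma(n/2+s)}{\Gamma(n/2)}\,e^{-\tau q}\,{}_1F_1(-s;\tfrac n2;\tau q).$$
As a check, at $s=1$ the right side is $4\tau\cdot\frac n2e^{-\tau q}(1-\frac{2\tau q}n)=(2n\tau-4\tau^2q)e^{-\tau q}$, which is $-\Delta e^{-\tau|y|^2}$.

**Step 2.** We superpose. We have $v=\frac1{\Gamma(b)}\int_0^\infty\tau^{b-1}e^{-\tau}e^{-\tau|y|^2}d\tau$. The second differences of $e^{-\tau|y|^2}$ in the singular integral are at most $C\min(1,\tau|h|^2)$, whose integral against $|h|^{-n-2s}dh$ is $C\tau^s$. Since $\int_0^\infty\tau^{b+s-1}e^{-\tau}d\tau<\infty$, Fubini applies, and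
$$(-\Delta)^sv=\frac{4^s\Gamma(\frac n2+s)}{\Gamma(\frac n2)\Gamma(b)}\int_0^\infty\tau^{b+s-1}e^{-\tau(1+q)}{}_1F_1(-s;\tfrac n2;\tau q)\,d\tau .$$
Termwise integration gives $\sum_k\frac{(-s)_k}{(n/2)_kk!}\,q^k\,\Gamma(b+s+k)(1+q)^{-b-s-k}$, absolutely convergent as $m<1$, which is $\Gamma(b+s)(1-m)^{b+s}F(-s,b+s;\frac n2;m)$. $\square$

## 12. Proof of Theorem B

**Step 1.** We read off the nonlinearity. Since $1-m=v^{1/b}$, Lemma 8 says $(-\Delta)^sv=f_0(v)$ with
$$f_0(t)=\kappa\,t^{1+s/b}F(-s,b+s;\tfrac n2;1-t^{1/b}),\qquad0<t\le1 .$$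
For $k\ge1$ we have $(-s)_k<0$, so $F(-s,b+s;\frac n2;\cdot)$ is decreasing on $[0,1]$; its value at $1$ is $\frac{\Gamma(n/2)\Gamma(n/2-b)}{\Gamma(n/2+s)\Gamma(n/2-b-s)}>0$. Hence $f_0>0$ on $(0,1]$, and $f_0(t)\to0$ as $t\to0$.

**Step 2.** We compute $f_0'$ and extend $f_0$ to $\mathbb R$. Apply (13) with $A=b+s$, $B=-s$, $C=\frac n2$, and divide by $\frac{dv}{dm}=-b(1-m)^{b-1}$:
$$f_0'(v)=c\,(1-m)^s\,\Phi(m),\qquad\Phi(m)=F(-s,b+s+1;\tfrac n2+1;m),\qquad c=\kappa\frac{(b+s)(n+2s)}{bn}>0.\tag{15}$$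
The derivative $\Phi'$ is a constant times $F(1-s,b+s+2;\frac n2+2;m)$, a series with positive coefficients, which converges at $m=1$ because $\frac n2+2-(1-s)-(b+s+2)=\frac n2-1-b>0$. So $\Phi\in C^1([0,1])$. Thus $f_0'(t)=c\,t^{s/b}\Phi(1-t^{1/b})$ is $C^1$ on $[0,1]$, as $s/b>1$ and $1/b>1$, with $f_0'(0)=0$ and $f_0'(1)=c$. Extend $f_0$ by $0$ for $t\le0$ and by $f_0'(t)=c\,(2-t)_+$ for $t>1$. Then $f_0\ge0$, and $f_0$ is bounded, with $f_0'$ bounded and Lipschitz, so $f_0\in C^{1,\beta}(\mathbb R)$.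

**Step 3.** We bound $f_0'(v)$ by a multiple of $|y|^{-2s}$, to compare with Hardy's inequality. Since $|y|^{2s}=\big(\frac m{1-m}\big)^s$, (15) gives $|y|^{2s}f_0'(v)=c\,P(m)$ with $P=m^s\Phi$. By (14) with $A=-s$, $m\Phi'=s\Phi-sF(1-s,b+s+1;\frac n2+1;m)$, so
$$P'=m^{s-1}(s\Phi+m\Phi')=s\,m^{s-1}\Big[2\Phi(m)-F(1-s,b+s+1;\tfrac n2+1;m)\Big].$$
The bracket is decreasing in $m$, because $\Phi$ is decreasing and the other function is increasing. By Gauss' formula its value at $m=1$ is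
$$\Phi(1)\Big[2-\frac{n/2+s}{n/2-b-1}\Big],\qquad\Phi(1)=\frac{\Gamma(\frac n2+1)\Gamma(\frac n2-b)}{\Gamma(\frac n2+1+s)\Gamma(\frac n2-b-s)}>0 .$$
This is positive exactly when $4b<n-4-2s$, which holds because $4b<2<n-4-2s$. So $P$ is increasing on $[0,1]$. Since $c=4^s\frac{\Gamma(\frac n2+1+s)\Gamma(1+b+s)}{\Gamma(\frac n2+1)\Gamma(1+b)}$,
$$\sup_y|y|^{2s}f_0'(v(y))=c\,\Phi(1)=4^s\frac{\Gamma(1+b+s)\,\Gamma(\frac n2-b)}{\Gamma(1+b)\,\Gamma(\frac n2-b-s)}\xrightarrow[b\to0]{}4^s\frac{\Gamma(1+s)\Gamma(\frac n2)}{\Gamma(\frac n2-s)} .$$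
The condition $h_n(s)>0$ says that this limit is strictly less than $\mathcal C_{n,s}=4^s\,\Gamma^2(\frac{n+2s}4)/\Gamma^2(\frac{n-2s}4)$. So we can fix $b$ small with
$$f_0'(v(y))\le\mathcal C_{n,s}\,|y|^{-2s}\qquad\text{for all }y\ne0.\tag{16}$$

**Step 4.** We build the solution of (1). Let $u(x,\cdot)=P_x*v$ and $f=d_sf_0\ge0$. Then $0<u\le1$, $u$ solves $\operatorname{div}(x^\alpha\nabla u)=0$, $u(x,\cdot)\to v$ locally uniformly as $x\to0$, and $\nabla_yu=P_x*\nabla v$ is bounded. By Lemma 7(i), $x^\alpha u_x$ is bounded, so $x^\alpha|\nabla u|^2\le C(x^\alpha+x^{-\alpha})\in L^1_{loc}$. For $\xi\in C_c^1(\overline{\mathbb R^{n+1}_+})$, integrating by parts on $\{x>\tau\}$,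
$$\int_{\{x>\tau\}}x^\alpha\nabla u\cdot\nabla\xi=-\int_{\{x=\tau\}}x^\alpha u_x\,\xi\,dy\ \xrightarrow[\tau\to0]{}\ \int_\partial d_s(-\Delta)^sv\,\xi\,dy=\int_\partial f(u)\,\xi\,dy,$$
by Lemma 7(i) and dominated convergence. So $u$ is a bounded weak solution of (1). It is nonconstant because its trace $v$ is.

**Step 5.** We check stability. Herbst's sharp fractional Hardy inequality (Comm. Math. Phys. 1977), valid for $n>2s$, states $\int|\xi|^{2s}|\hat g|^2d\xi\ge\mathcal C_{n,s}\int|y|^{-2s}g^2dy$. For $\varphi\in H^1(x^\alpha)$ with trace $g$, Lemma 7(ii), this inequality and (16) give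
$$\int x^\alpha|\nabla\varphi|^2\ge d_s\int|\xi|^{2s}|\hat g|^2d\xi\ge d_s\,\mathcal C_{n,s}\int\frac{g^2}{|y|^{2s}}dy\ge d_s\int f_0'(v)g^2dy=\int_\partial f'(u)\varphi^2 .$$
So $u$ is stable.

**Step 6.** We determine where $h_n(s)>0$. Let $n\ge8$ and extend $h_n$ continuously to $s=0$ and $s=1$. Let $\psi=\Gamma'/\Gamma$; its derivative $\psi'$ is decreasing on $(0,\infty)$. From
$$h_n(s)=2\log\Gamma(\tfrac n4+\tfrac s2)-2\log\Gamma(\tfrac n4-\tfrac s2)-\log\Gamma(\tfrac n2)-\log\Gamma(1+s)+\log\Gamma(\tfrac n2-s)$$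
we get
$$h_n'(s)=\psi(\tfrac n4+\tfrac s2)+\psi(\tfrac n4-\tfrac s2)-\psi(1+s)-\psi(\tfrac n2-s),$$
$$h_n''(s)=\tfrac12\big[\psi'(\tfrac n4+\tfrac s2)-\psi'(\tfrac n4-\tfrac s2)\big]+\big[\psi'(\tfrac n2-s)-\psi'(1+s)\big]<0\quad\text{on }(0,1),$$
because $\frac n2-s>1+s$ for $n\ge8$. So $h_n$ is strictly concave. Moreover $h_n(0)=0$, and
$$h_n(1)=2\log\big(\tfrac n4-\tfrac12\big)-\log\big(\tfrac n2-1\big)=\log\frac{n-2}8,\qquad h_n'(0)=2\psi(\tfrac n4)-\psi(\tfrac n2)-\psi(1).$$

For $n\ge10$ we have $h_n(0)=0$ and $h_n(1)\ge0$, so strict concavity gives $h_n>0$ on $(0,1)$.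

For $n=8$, writing $\gamma$ for Euler's constant, $\psi(1)=-\gamma$, $\psi(2)=1-\gamma$ and $\psi(4)=\frac{11}6-\gamma$, so $h_8'(0)=2-\frac{11}6=\frac16>0$.

For $n=9$, $\psi(\frac14)=-\gamma-\frac\pi2-3\log2$ gives $\psi(\frac94)=\psi(\frac14)+4+\frac45=\frac{24}5-\gamma-\frac\pi2-3\log2$, and $\psi(\frac92)=-\gamma-2\log2+2\big(1+\frac13+\frac15+\frac17\big)=\frac{352}{105}-\gamma-2\log2$. Hence
$$h_9'(0)=\frac{48}5-\frac{352}{105}-\pi-4\log2=\frac{656}{105}-\pi-4\log2>0,$$
since $\frac{656}{105}>6.24$ and $\pi+4\log2<5.92$.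

So for $n\in\{8,9\}$, $h_n(s)>0$ for all small $s>0$. This completes the proof of Theorem B. $\square$
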